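\title{The distributivity number of $([\omega]^\omega,\subseteq^*)^\omega$ can be smaller than those of all finite powers}

\begin{abstract}
For $1\le k\le\omega$ let $\mathfrak h_k$ be the distributivity number of the full product of $k$ copies of $([\omega]^\omega,\subseteq^*)$. We show that the equality $\mathfrak h_\omega=\min\{\mathfrak h_n:1\le n<\omega\}$ is not provable in ZFC: there is a model in which $\mathfrak h_\omega=\omega_1$ while $\mathfrak h_n=\omega_2=\mathfrak c$ for all finite $n\ge1$. The model comes from a countable support iteration of length $\omega_2$ which, on the $n$-th piece $S_n$ of a partition of $\{\alpha<\omega_2:\mathrm{cf}(\alpha)=\omega_1\}$ into stationary sets, adds an $n$-colored variant of a Mathias real. In this model the $k$-th power preserves the stationarity of $S_n$ exactly when $k\le n$. It follows also that every non-increasing pattern of values $\omega_1,\omega_2$ for the numbers $\mathfrak h_k$ is consistent with $\mathfrak c=\omega_2$.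
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $(P,\le)$ be a partial order; we allow $p\le q\le p$ with $p\ne q$. A set $D\subseteq P$ is \emph{open} if it is downward closed, and \emph{dense} if every $p\in P$ has an extension $q\le p$ in $D$. The \emph{distributivity number} $\mathfrak h(P)$ is the least cardinal $\kappa$ such that some family of $\kappa$ open dense subsets of $P$ has an intersection that is not dense. An open dense set is a requirement that can be met below any condition and, once met, stays met; $\mathfrak h(P)$ is the least number of such requirements that cannot always be met at the same time. In terms of forcing, if $\mathfrak h(P)>\kappa$ then $P$ adds no new $\kappa$-sequence of ground-model elements. For the orders considered below, $\mathfrak h(P)$ also coincides with the height of a base tree of $P$; we do not use this description.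

Let $[\omega]^\omega$ be the set of infinite subsets of $\omega$, and let $A\subseteq^*B$ mean that $A\setminus B$ is finite. For $1\le k\le\omega$ let
\[
Q_k=([\omega]^\omega,\subseteq^*)^k
\]
be the full product of $k$ copies, so that $x\le y$ iff $x_i\subseteq^*y_i$ for all $i<k$, and put $\mathfrak h_k=\mathfrak h(Q_k)$. The number $\mathfrak h_1$ is the usual $\mathfrak h$. We have
\begin{equation}\label{eq:chain}
\omega_1\le\mathfrak h_\omega\le\dots\le\mathfrak h_{n+1}\le\mathfrak h_n\le\dots\le\mathfrak h_1=\mathfrak h\le\mathfrak c .
\end{equation}
The last inequality is due to Balcar, Pelant and Simon; the others are recalled in Lemma~\ref{lem:Qk}. Under CH all these numbers equal $\omega_1$. Shelah and Spinas showed that for each $n\ge1$ it is consistent with ZFC that $\mathfrak h_{n+1}<\mathfrak h_n$, in a model depending on $n$. The remaining inequality in \eqref{eq:chain} is the subject of the following question from \cite{BDH}.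

\medskip
\noindent\textbf{Question.} \emph{Does ZFC prove $\mathfrak h_\omega=\min\{\mathfrak h_n:1\le n<\omega\}$?}
\medskip

There is a reason to expect a positive answer. Let $\kappa<\min_n\mathfrak h_n$, and let $D_\xi$ $(\xi<\kappa)$ be open dense subsets of $Q_\omega$, each of which depends only on finitely many coordinates. For each $n$, the sets $D_\xi$ that depend only on the first $n$ coordinates come from open dense subsets of $Q_n$, so their intersection $E_n$ is open dense because $\kappa<\mathfrak h_n$; and $\bigcap_nE_n$ is dense because $\mathfrak h_\omega\ge\omega_1$. So the countable closure of $Q_\omega$ absorbs the passage from finitely many coordinates to all of them, as long as every single requirement involves finitely many coordinates. A counterexample has to use requirements that involve infinitely many coordinates at once. Such counterexamples exist.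

Throughout, $S^2_1=\{\alpha<\omega_2:\mathrm{cf}(\alpha)=\omega_1\}$, computed in the ground model $V$.

\begin{theorem}\label{thm:main}
Let $V\models\mathrm{CH}$, let $\emptyset\ne E\subseteq\{1,2,3,\dots\}$, and let $S^2_1=\bigsqcup_{n\in E}S_n$ with every $S_n$ stationary in $\omega_2$. There is a proper $\aleph_2$-c.c.\ forcing $P$ such that in $V^P$ we have $\mathfrak c=\omega_2$ and:
\begin{itemize}
\item[(A)] $\mathfrak h_n=\omega_2$ for all $n\in E$, and hence $\mathfrak h_k=\omega_2$ whenever $k\le n$ for some $n\in E$;
\item[(B)] if $1\le k\le\omega$ and $k>n$ for all $n\in E$, then $\mathfrak h_k=\omega_1$.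
\end{itemize}
\end{theorem}

By Solovay's theorem, a stationary subset of $\omega_2$ splits into $\omega_2$ stationary sets; merging pieces of such a splitting of $S^2_1$ gives a partition as required for every $E$. For $E=\{1,2,3,\dots\}$, part (A) applies to all finite $n$ and part (B) applies to $k=\omega$. Together with the case of CH this answers the question.

\begin{corollary}\label{cor:answer}
It is consistent with ZFC that $\mathfrak h_\omega=\omega_1$ and $\mathfrak h_n=\omega_2=\mathfrak c$ for all $1\le n<\omega$. The equality $\mathfrak h_\omega=\min\{\mathfrak h_n:1\le n<\omega\}$ is independent of ZFC.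
\end{corollary}

\begin{theorem}\label{thm:patterns}
Every non-increasing pattern $\mathfrak h_1\ge\mathfrak h_2\ge\dots\ge\mathfrak h_\omega$ with values in $\{\omega_1,\omega_2\}$ is realized in some model of $\mathfrak c=\omega_2$.
\end{theorem}

The third result shows the mechanism behind Theorem~\ref{thm:main}. It refers to the forcing $P$ constructed in Section~\ref{sec:iteration}.

\begin{theorem}\label{thm:stat}
In the model of Theorem~\ref{thm:main}, let $n\in E$ and let $k<\omega$ satisfy $1\le k\le n'$ for some $n'\in E$. Then $Q_k$ adds no new $\omega_1$-sequences, and it preserves the stationarity of $S_n$ iff $k\le n$.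
\end{theorem}

Take $E=\{1,2,3,\dots\}$. Forcing with $Q_k$, $k$ finite, destroys the stationarity of $S_1,\dots,S_{k-1}$ and of no other $S_n$. If $Q_\omega$ added no new $\omega_1$-sequences, the same argument would produce one club disjoint from all $S_n$, that is, from $S^2_1$. But a forcing that adds no new $\omega_1$-sequences cannot add such a club, since the $\omega_1$-th element of the club has cofinality $\omega_1$.

The forcing $P$ is a countable support iteration of length $\omega_2$. At a stage $\alpha\in S_n$ it adds an increasing sequence $m_\alpha$ of natural numbers whose terms are colored cyclically with $n$ colors. The $n$ color classes form a point of $Q_n$ that enters every open dense set of the model at stage $\alpha$; this makes $\mathfrak h_n$ large. The work lies in the opposite direction: no point of $Q_{n+1}$, not even one added later in the iteration, can play the same role at stage $\alpha$. The reason is that every infinite set of the final model is tied to one of the $n$ color classes, so two of any $n+1$ sets are tied to the same class. Section~\ref{sec:idea} shows this for $n=1$ on explicit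 sets, and Sections~\ref{sec:fusion} and~\ref{sec:capture} prove it in general.

\section{Distributivity, properness and the Laver property}\label{sec:prelim}

A natural number $e$ is identified with $\{0,\dots,e-1\}$. For a finite sequence $t$ we write $|t|$ for its length, $\max t$ for its largest entry, and $t^\frown l$ for $t$ followed by $l$. For $x\in Q_k$ and $l\le k$ let $x{\restriction}l=(x_i)_{i<l}\in Q_l$. ``Adding no new $\omega_1$-sequences'' always refers to $\omega_1$-sequences of elements of the model over which we force.

\begin{lemma}\label{lem:Qk}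
Let $1\le l\le k\le\omega$, and let $\dot W$ be the name of the generic filter on $Q_k$.
\begin{itemize}
\item[(a)] $Q_k$ is $\sigma$-closed, that is, descending $\omega$-sequences have lower bounds. Hence $\omega_1\le\mathfrak h_k$.
\item[(b)] $\mathfrak h_k\le\mathfrak h_l$.
\item[(c)] If $x,y\in Q_k$ and $x\Vdash y\in\dot W$, then $x\le y$.
\item[(d)] If $\mathfrak h_k\ge\omega_2$, then $Q_k$ adds no new $\omega_1$-sequences.
\item[(e)] Suppose $Q_k$ adds no new $\omega_1$-sequences, and let $W$ be generic. Then $\omega_1$ and $\omega_2$ remain regular cardinals, and every subset of $W$ of size at most $\omega_1$ in the extension has a lower bound in $W$.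
\end{itemize}
\end{lemma}

\begin{proof}
(a) If $A_0\supseteq^*A_1\supseteq^*\cdots$ are infinite, choose $a_0<a_1<\cdots$ with $a_j\in A_0\cap\dots\cap A_j$; then $\{a_j:j<\omega\}\subseteq^*A_r$ for all $r$. Do this in each coordinate. Given countably many open dense sets $D_j$ and a condition, build a descending sequence below it whose $j$-th term is in $D_j$; a lower bound is in all $D_j$.

(b) For $D\subseteq Q_l$ let $D'=\{x\in Q_k:x{\restriction}l\in D\}$. Then $D'$ is open if $D$ is, $D'$ is dense iff $D$ is, and $D\mapsto D'$ commutes with intersections.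

(c) If $x\not\le y$, then $x_i\setminus y_i$ is infinite for some $i$. Replacing $x_i$ by $x_i\setminus y_i$ gives $x'\le x$ incompatible with $y$, and $x'\Vdash y\notin\dot W$.

(d) Let $a$ force that $\dot f$ is an $\omega_1$-sequence of ground-model elements. For $\xi<\omega_1$ the conditions that decide $\dot f(\xi)$ or are incompatible with $a$ form an open dense set. The intersection of these sets is dense, and each of its members below $a$ decides all of $\dot f$.

(e) A cofinal map from $\omega$ into $\omega_1$, or from $\omega$ or $\omega_1$ into $\omega_2$, would lie in the ground model, which is impossible. Let $\langle y_\xi:\xi<\omega_1\rangle$ list a nonempty subset of $W$. The list is in the ground model, and in the extension all its terms belong to $W$. So some $x\in W$ forces $y_\xi\in\dot W$ for all $\xi$, and $x\le y_\xi$ for all $\xi$ by (c).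
\end{proof}

We recall the notions from the theory of iterated forcing that we need. A forcing $P$ is \emph{proper} if for every large enough regular $\chi$, every countable elementary submodel $M$ of $H(\chi)$ with $P\in M$ and every $p\in P\cap M$ there is $q\le p$ that is \emph{$(M,P)$-generic}: $q$ forces $\dot G\cap D\cap M\ne\emptyset$ for every dense $D\subseteq P$ in $M$. Proper forcings preserve $\omega_1$. Forcings that are $\sigma$-closed or c.c.c.\ are proper, and properness depends only on the forcing equivalence class. A forcing has the \emph{$\aleph_2$-c.c.}\ if its antichains have size at most $\aleph_1$; then it preserves $\omega_2$, and every club subset of $\omega_2$ in the extension contains a club from the ground model, so stationary subsets of $\omega_2$ stay stationary. If $\kappa$ is regular uncountable and $\rho:\kappa\to\kappa$, then the set of $\alpha<\kappa$ that are \emph{closed under $\rho$}, meaning $\rho(\beta)<\alpha$ for all $\beta<\alpha$, is club.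

An extension $M\subseteq N$ of models of ZFC has the \emph{Laver property} if for every $f\in\omega^\omega\cap N$ bounded by some $g\in\omega^\omega\cap M$ there is a function $S\in M$ with $|S(j)|\le2^j$ and $f(j)\in S(j)$ for all $j$. A forcing has the Laver property if all its generic extensions do. So a new function below an old bound is predicted by the ground model up to $2^j$ guesses at $j$, however large the bound.

In a countable support (CS) iteration $\langle P_\beta,\dot R_\beta\rangle$, a condition has nontrivial coordinates only on a countable set, its support. We use three standard facts.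
\begin{itemize}
\item[(F1)] CS iterations of proper forcings are proper. If CH holds and a CS iteration of length $\le\omega_2$ has iterands forced to be proper of size $\le\aleph_1$, then it has the $\aleph_2$-c.c., and its initial stages of length $<\omega_2$ force CH (\cite[Ch.~III]{Sh}, \cite{Ab}).
\item[(F2)] For a CS iteration of proper forcings of length $\omega_2$ and $\alpha<\omega_2$, the model $V[G_{\omega_2}]$ is an extension of $V[G_\alpha]$ by a forcing equivalent to the CS iteration of the remaining iterands (\cite[Ch.~III]{Sh}, \cite{Ab}).
\item[(F3)] The Laver property is preserved by CS iterations of proper forcings (\cite[Ch.~VI]{Sh}, \cite[Section~6.3]{BJ}).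
\end{itemize}

\section{The forcing $R_n$}\label{sec:Rn}

Fix $1\le n<\omega$. To make $\mathfrak h_n$ large we want to add a point of $Q_n$ that lies below a member of every open dense subset of $Q_n$ in the ground model. For $n=1$ Mathias forcing does this. For general $n$ we interleave the $n$ new sets in one increasing sequence, so that a condition has a single stem and the fusion arguments for one sequence remain available.

For $n$-tuples of infinite sets, $B\subseteq A$ means $B_i\subseteq A_i$ for all $i<n$; all tuples $A,B,C,\dots$ below are in $([\omega]^\omega)^n$.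

\begin{definition}\label{def:Rn}
A condition of $R_n$ is a pair $(s,A)$, where the \emph{stem} $s$ is a finite strictly increasing sequence of natural numbers, $A=(A_i)_{i<n}\in([\omega]^\omega)^n$, and all entries of $s$ are below all elements of $\bigcup_iA_i$. Let $T(s,A)$ be the set of finite strictly increasing sequences $t\supseteq s$ with $t(j)\in A_{j\bmod n}$ for $|s|\le j<|t|$. Put $(t,B)\le(s,A)$ iff $t\in T(s,A)$ and $B\subseteq A$. For a finite increasing sequence $t\ne\emptyset$ let $A|t=(A_i\setminus(\max t+1))_{i<n}$, and let $A|\emptyset=A$.
\end{definition}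

The relation $\le$ is transitive, since $u\in T(t,B)$, $t\in T(s,A)$ and $B\subseteq A$ imply $u\in T(s,A)$. For $(s,A)\in R_n$ we have $A|s=A$. For $t\in T(s,A)$ the condition $(t,A|t)$ extends $(s,A)$, and it is the weakest extension with stem $t$: if $(t,C)\in R_n$ and $C\subseteq A$, then $C\subseteq A|t$. The forcing $R_1$ is Mathias forcing.

Let $G$ be $R_n$-generic over $V$ and $m=\bigcup\{s:(s,A)\in G\}$. The stems of compatible conditions are comparable, and every $(s,A)$ has an extension with a longer stem, namely $(s^\frown l,A|(s^\frown l))$ for $l\in A_{|s|\bmod n}$. So $m$ is an infinite strictly increasing sequence. Its \emph{color classes} are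
\[
m^i=\{m(j):j\equiv i\bmod n\}\qquad(i<n),
\]
and $\mathrm{ran}\,m=m^0\cup\dots\cup m^{n-1}$.

\begin{lemma}\label{lem:generic}
Let $G$ and $m$ be as above.
\begin{itemize}
\item[(a)] If $(s,A)\in G$, then $m(j)\in A_{j\bmod n}$ for all $j\ge|s|$. In particular $m^i\subseteq^*A_i$ for $i<n$.
\item[(b)] If $(s,A)\in G$ and $t$ is finite with $s\subseteq t\subseteq m$, then $t\in T(s,A)$ and $(t,A|t)\in G$.
\item[(c)] If $D\in V$ is open dense in $Q_n^V$, there is $A\in D$ with $(m^i)_{i<n}\le A$.
\item[(d)] (Dichotomy) If $X\in P(\omega)\cap V$ and $i<n$, then $m^i\subseteq^*X$ or $m^i\cap X$ is finite.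
\end{itemize}
\end{lemma}

\begin{proof}
(a) There is $(u,C)\in G$ below $(s,A)$ with $|u|>j$. Then $u\subseteq m$ and $u\in T(s,A)$.

(b) By (a), $t\in T(s,A)$. Take $(u,C)\in G$ below $(s,A)$ with $|u|\ge|t|$, so $t\subseteq u$. The entries $u(j)$ with $j\ge|t|$ lie in $A_{j\bmod n}$ and exceed $\max t$, and $C\subseteq A|u\subseteq A|t$. So $(u,C)\le(t,A|t)$.

(c) Given $(s,A)$, choose $A'\in D$ with $A'\le A$ in $Q_n$, and let $A''_i=A'_i\cap A_i$. These sets are infinite, $A''\in D$ since $D$ is open, and $(s,A'')\le(s,A)$. So conditions whose second component is in $D$ are dense; apply (a).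

(d) Apply (c) to $D=\{A:A_i\subseteq^*X\text{ or }A_i\cap X\text{ is finite}\}$. This set is open, and it is dense: if $A_i\cap X$ is infinite, replace $A_i$ by $A_i\cap X$.
\end{proof}

\begin{lemma}\label{lem:proper}
$R_n$ is forcing equivalent to a two-step iteration of a $\sigma$-closed forcing followed by a $\sigma$-centered forcing. In particular $R_n$ is proper.
\end{lemma}

\begin{proof}
Let $H$ be $Q_n$-generic; $Q_n$ is $\sigma$-closed and adds no reals. If $A,B\in H$, a common extension $C\in H$ satisfies $C_i\subseteq^*A_i\cap B_i$, so the coordinatewise intersection of $A$ and $B$ is in $Q_n$, lies above $C$, and belongs to $H$. Let $M(H)=\{(s,A)\in R_n:A\in H\}$ with the order of $R_n$. Finitely many conditions of $M(H)$ with the same stem have a common extension in $M(H)$, obtained by intersecting. There are countably many stems, so $M(H)$ is $\sigma$-centered and hence c.c.c.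

Define $e:R_n\to Q_n*M(\dot H)$ by $e(s,A)=(A,(s,A))$; note that $A\Vdash A\in\dot H$. We check that $e$ is a dense embedding. If $(t,B)\le(s,A)$ then $B\le A$ in $Q_n$, so $e$ preserves the order. If $e(s,A)$ and $e(t,B)$ have a common extension, they have one of the form $(C,(u,D))$ in which the second coordinate is decided, and then $(u,D)\le(s,A),(t,B)$ in $R_n$; so $e$ preserves incompatibility. Finally, given $(C,\dot q)$, extend $C$ so that it decides $\dot q=(u,D)$. Then $C\Vdash D\in\dot H$, so $C\le D$ by Lemma~\ref{lem:Qk}(c). The sets $F_i=C_i\cap D_i$ are infinite, $F\le C$ in $Q_n$ and $(u,F)\le(u,D)$ in $R_n$. So $e(u,F)\le(C,\dot q)$. A two-step iteration of proper forcings is proper by (F1).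
\end{proof}

\section{One generic sequence and two coordinates}\label{sec:idea}

By Lemma~\ref{lem:generic}(c), the point $(m^i)_{i<n}$ of $Q_n$ lies below a member of every open dense subset of $Q_n^V$ in $V$. We want to show that no point of $Q_{n+1}$ does this for $Q_{n+1}^V$, and we want to name a small family of open dense sets that witnesses the failure. Small is essential: later we can afford $\aleph_1$ dense sets per stage, while $Q_{n+1}^V$ may have more open dense subsets than that. We find the family in the case $n=1$, where $m^0=\mathrm{ran}\,m$.

\begin{example}\label{ex:first}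
Let $n=1$, $x_0=\{m(2j):j<\omega\}$ and $x_1=\{m(2j+1):j<\omega\}$. The pairs $(y_0,y_1)$ with $y_0\cap y_1$ finite form an open dense subset of $Q_2$. The pair $x=(x_0,x_1)$ belongs to it, but it is not below any such pair from $V$. Indeed, let $y\in Q_2^V$ and $x\le y$. Each $y_i$ contains infinitely many terms of $m$, so $\mathrm{ran}\,m\subseteq^*y_i$ by the dichotomy, and $y_0\cap y_1$ is infinite. The model $V$ cannot tell the even-indexed terms of $m$ from the odd-indexed ones. For $n=2$ the same definition gives $x=(m^0,m^1)$; then the dichotomy holds only for each class separately, and $x$ is below a disjoint pair from $V$ by Lemma~\ref{lem:generic}(c).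

Disjointness is too weak a test, however. Let $n=1$ again, $x_0=\mathrm{ran}\,m$ and $x_1=\{m(j)+1:j<\omega\}$. By the dichotomy, almost all $m(j)$ have the same parity, so $x$ is below (evens, odds) or below (odds, evens). The set $x_1$ is a copy of $\mathrm{ran}\,m$ displaced by an amount that $V$ knows. To detect such copies we blur sets along a partition of $\omega$ into intervals.
\end{example}

An \emph{interval partition} is a sequence $L=(L_r)_{r<\omega}$ with $L_r=[e_r,e_{r+1})$ and $0=e_0<e_1<\cdots$. For $Z\subseteq\omega$ let
\[
N_L(Z)=\bigcup\{L_q:\text{there is } r \text{ with }|q-r|\le1\text{ and }L_r\cap Z\ne\emptyset\}.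
\]
Thus $N_L(\{z\})$ is the union of the interval containing $z$ and its neighbors, and $N_L(Z)=\bigcup_{z\in Z}N_L(\{z\})$. It follows that $N_L$ preserves unions and inclusions, maps finite sets to finite sets, and therefore preserves $\subseteq^*$. It is also symmetric: $w\in N_L(\{z\})$ iff $z\in N_L(\{w\})$. Symmetry gives
\begin{equation}\label{eq:sym}
Z\cap N_L(Y)\text{ is finite}\ \Longrightarrow\ Y\cap N_L(Z)\text{ is finite.}
\end{equation}
Indeed, if $w\in Y\cap N_L(\{z\})$ with $z\in Z$, then $z\in N_L(\{w\})\subseteq N_L(Y)$; so $Y\cap N_L(Z)\subseteq N_L(Z\cap N_L(Y))$.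

For $i<j<k\le\omega$ and interval partitions $L,L'$ let
\[
D^k_{i,j,L,L'}=\{x\in Q_k:N_L(x_i)\cap N_{L'}(x_j)\text{ is finite}\}.
\]
Membership of $x$ in this set does not depend on the model, containing $x,L,L'$, in which it is evaluated.

\begin{lemma}\label{lem:Ddense}
$D^k_{i,j,L,L'}$ is open and dense in $Q_k$.
\end{lemma}

\begin{proof}
It is open because $N_L$ and $N_{L'}$ preserve $\subseteq^*$. Let $x\in Q_k$. The minima of $N_L(\{u\})$ and $N_{L'}(\{u\})$ tend to infinity with $u$. So we can choose $u_0<v_0<u_1<v_1<\cdots$ with $u_a\in x_i$, $v_a\in x_j$ such that each finite set in the list $N_L(\{u_0\}),N_{L'}(\{v_0\}),N_L(\{u_1\}),\dots$ lies above all earlier ones. Replace $x_i$ by $\{u_a:a<\omega\}$ and $x_j$ by $\{v_a:a<\omega\}$.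
\end{proof}

\begin{example}\label{ex:second}
Let $n=1$, and let $L$ be given by $L_0=[0,2)$ and $L_r=[2^r,2^{r+1})$ for $r\ge1$. For $a<b$ we have
\[
2a\in N_L(\{a\}),\qquad\lfloor(a+b)/2\rfloor\in N_L(\{b\}).
\]
For the first, $a\in L_r$ gives $a\le2a<2^{r+2}$, so $2a\in L_r\cup L_{r+1}$. For the second, let $b\in L_q$. If $q=0$ the point is $0$; if $q\ge1$ then $2^{q-1}\le\lfloor b/2\rfloor\le\lfloor(a+b)/2\rfloor<b$, so the point is in $L_{q-1}\cup L_q$. Now let
\[
x_0=\{2m(2j):j<\omega\},\qquad x_1=\{\lfloor(m(2j)+m(2j+1))/2\rfloor:j<\omega\},
\]
and suppose $x\le y\in Q_2^V$. By symmetry of $N_L$, $m(2j)\in N_L(y_0)$ and $m(2j+1)\in N_L(y_1)$ for almost all $j$. The sets $N_L(y_0)$ and $N_L(y_1)$ are in $V$, so by the dichotomy both almost contain $\mathrm{ran}\,m$. Hence $y\notin D^2_{0,1,L,L}$. The same computation, with $a+1\in N_L(\{a\})$, disposes of the pair $(\mathrm{ran}\,m,\{m(j)+1:j<\omega\})$ of Example~\ref{ex:first}.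
\end{example}

The example suggests the notion that organizes the proof.

\begin{definition}\label{def:sep}
Let $V\subseteq V^*$ be models of ZFC and $1\le k\le\omega$. A point $x\in Q_k^{V^*}$ is \emph{separated over $V$} if for all $i<j<k$ and all interval partitions $L,L'\in V$ there is $y\in D^k_{i,j,L,L'}\cap V$ with $x\le y$.
\end{definition}

For $k=n$ the point $(m^i)_{i<n}$ is separated over $V$, by Lemmas~\ref{lem:generic}(c) and~\ref{lem:Ddense}. Proposition~\ref{prop:nosep} says that for $k>n$ no point is, in any extension of $V[G]$ with the Laver property. In Example~\ref{ex:second} we needed one property of $x_0$ and $x_1$: infinitely many of their points are near terms of $m$ on a scale $L$ from $V$. We shall prove that every infinite set in such an extension has this property, with $L$ depending on the set. This requires control over names, which the next section provides.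

\section{Fusion, pure decision and the Laver property of $R_n$}\label{sec:fusion}

A single shrinking of $A$ makes $(t,A|t)$ nice for one $t$. Fusion does this for all $t$ that survive the shrinking; it works because only finitely many $t$ have a given maximum.

\begin{lemma}[Fusion]\label{lem:fusion}
Let $(s,A)\in R_n$. For $t\in T(s,A)$ let $\mathcal F_t$ be a family of tuples $C\subseteq A|t$ such that \emph{(a)} $C'\subseteq C\in\mathcal F_t$ implies $C'\in\mathcal F_t$, and \emph{(b)} for every $C\subseteq A|t$ there is $C'\subseteq C$ in $\mathcal F_t$. Then there is $B\subseteq A$ with $B|t\in\mathcal F_t$ for all $t\in T(s,B)$.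
\end{lemma}

\begin{proof}
Take $A^0\subseteq A$ in $\mathcal F_s$. Given $A^r$, pick $a_r\in A^r_{r\bmod n}$ and remove from $A^r$ all elements $\le a_r$. There are finitely many $t\in T(s,A)$, $t\ne s$, with last entry $a_r$ and all other entries beyond $s$ in $\{a_0,\dots,a_{r-1}\}$. Shrink the tuple once for each of them, using (b) to enter $\mathcal F_t$ and (a) to stay in the families entered before; call the result $A^{r+1}$. Then $a_0<a_1<\cdots$. Let $B_i=\{a_r:r\equiv i\bmod n\}$. We have $B\subseteq A^0$, so $B|s=B\in\mathcal F_s$. Let $t\in T(s,B)$, $t\ne s$, with $\max t=a_r$. Then $t$ was treated at step $r$, and $B_i\setminus(a_r+1)=\{a_q:q>r,\ q\equiv i\bmod n\}\subseteq A^{r+1}_i$. So $B|t\subseteq A^{r+1}\in\mathcal F_t$.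
\end{proof}

\begin{lemma}[Pure decision]\label{lem:pure}
For $(s,A)\in R_n$ and a sentence $\varphi$ of the forcing language there is $B\subseteq A$ such that $(s,B)$ decides $\varphi$. If $(s,A)\Vdash\dot y\in K$ with $K\in V$ finite, then some $(s,B)$ with $B\subseteq A$ decides $\dot y$.
\end{lemma}

\begin{proof}
Some extension of $(s,A)$ decides $\varphi$, but possibly with a longer stem. We fuse twice, first so that a decision without lengthening the stem is made wherever it is possible, then so that decisions made at the successors of $t$ agree and can be pulled back to $t$.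

For $t\in T(s,A)$ let $\mathcal F_t$ consist of those $C\subseteq A|t$ such that $(t,C)$ decides $\varphi$ or no $(t,C')$ with $C'\subseteq C$ does. Condition (a) holds. For (b), either some $C'\subseteq C$ decides, and then $C'\in\mathcal F_t$, or none does, and then $C\in\mathcal F_t$. Let $B^1$ be given by Lemma~\ref{lem:fusion}. For $t\in T(s,B^1)$ let $c(t)$ be $+$, $-$ or $?$ according as $(t,B^1|t)$ forces $\varphi$, forces $\neg\varphi$, or does not decide $\varphi$. By the choice of $B^1$,
\begin{equation}\label{eq:star}
\text{if some }(t,C)\text{ with }C\subseteq B^1|t\text{ decides }\varphi,\text{ then }c(t)\ne\;?.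
\end{equation}
Apply Lemma~\ref{lem:fusion} to $(s,B^1)$ and the families of those $C\subseteq B^1|t$ for which $c(t^\frown l)$ is constant on $l\in C_{|t|\bmod n}$; (b) holds because $c$ has three values. This gives $B\subseteq B^1$.

Suppose $(s,B)$ does not decide $\varphi$. Then the weaker condition $(s,B^1)$ does not either, so $c(s)=\;?$. We show $c(t)=\;?$ for all $t\in T(s,B)$ by induction on $|t|$. Let $c(t)=\;?$, and let $v$ be the constant value of $c(t^\frown l)$ for $l\in B_{|t|\bmod n}$, $l>\max t$. Every extension of $(t,B|t)$ has a further extension whose stem is longer than $t$, and this extension lies below $(t^\frown l,B^1|(t^\frown l))$ for one of these $l$. So $v=+$ would give $(t,B|t)\Vdash\varphi$, and $v=-$ would give $(t,B|t)\Vdash\neg\varphi$; both contradict \eqref{eq:star}. Hence $v=\;?$, which completes the induction. But some $(u,C)\le(s,B)$ decides $\varphi$, and then $u\in T(s,B)$ and $C\subseteq B^1|u$, so $c(u)\ne\;?$ by \eqref{eq:star}. This is a contradiction.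

For the second statement, shrink $A$ once for each $z\in K$ to decide ``$\dot y=z$''. The resulting condition cannot force $\dot y\ne z$ for all $z\in K$, so it forces $\dot y=z$ for some $z$.
\end{proof}

\begin{lemma}\label{lem:laver}
$R_n$ has the Laver property.
\end{lemma}

\begin{proof}
Let $g\in\omega^\omega\cap V$ and let $(s,A)$ force $\dot f(j)\le g(j)$ for all $j$. We find $B\subseteq A$ and $S\in V$ such that $(s,B)\Vdash\dot f(j)\in S(j)$ for all $j$; this suffices by density. The construction is that of Lemma~\ref{lem:fusion}, except that step $r$ treats all stems built from $a_0,\dots,a_r$, whose number is what the bound $2^{r+1}$ allows.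

By Lemma~\ref{lem:pure} choose $A^0\subseteq A$ such that $(s,A^0)$ decides $\dot f(0)$, and let $S(0)$ be the singleton of that value. Given $A^r$, pick $a_r\in A^r_{r\bmod n}$, remove all elements $\le a_r$, and shrink finitely many times to get $A^{r+1}$ such that $(t,A^{r+1})$ decides $\dot f(r+1)$ for each $t\in T(s,A)$ whose entries beyond $s$ are in $\{a_0,\dots,a_r\}$. Such a $t$ is determined by a subset of $\{a_0,\dots,a_r\}$, so the set $S(r+1)$ of decided values has at most $2^{r+1}$ elements. Let $B_i=\{a_r:r\equiv i\bmod n\}$.

Since $B\subseteq A^0$, $(s,B)$ forces $\dot f(0)\in S(0)$. Let $(u,C)\le(s,B)$ decide $\dot f(r+1)$; we may assume that all elements of $C$ are above $a_r$. Let $t$ be the initial segment of $u$ consisting of $s$ and the further entries $\le a_r$; these are in $\{a_0,\dots,a_r\}$. A later entry $u(j)$ is some $a_q$ with $q>r$ and $q\equiv j\bmod n$, so it lies in $A^{r+1}_{j\bmod n}$; for the same reason $C\subseteq A^{r+1}$. Hence $(u,C)\le(t,A^{r+1})$, and the value decided by $(u,C)$ is in $S(r+1)$.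
\end{proof}

\section{Capturing and tying}\label{sec:capture}

Consider a name $\dot Y$ for a set with few points in each gap $[m(j),m(j+1))$. After fusion, the part of $Y$ in the gap is determined by $t=m{\restriction}(j+1)$ and $l=m(j+1)$; call it $Z_{t,l}$. Fix $t$ and let $l$ grow. Example~\ref{ex:second} shows the two things a point of $Z_{t,l}$ can do. It can stay fixed, like $2\max t$; then it is bounded in terms of $t$, and so it is near $m(j)$ on a coarse enough scale. Or it can escape to infinity, like $\lfloor(\max t+l)/2\rfloor$; then on a coarse enough scale it is near $l$. Compactness of $2^\omega$ reduces the general case to these two.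

\begin{lemma}[Capturing]\label{lem:capture}
Let $(s,A)\in R_n$ with $|s|\ge1$ force that $\dot Y\subseteq\omega$ and $|\dot Y\cap[\dot m(j),\dot m(j+1))|\le2^j$ for all $j$. Then there are $B\subseteq A$ and an interval partition $L\in V$ with $(s,B)\Vdash\dot Y\subseteq^*N_L(\mathrm{ran}\,\dot m)$.
\end{lemma}

\begin{proof}
\emph{Step 1: reading $Y$ from stems.} Apply Lemma~\ref{lem:fusion} to the families of those $C\subseteq A|t$ such that $(t,C)$ decides $\dot Y\cap\max t$. Condition (b) holds by Lemma~\ref{lem:pure}, as there are finitely many subsets of $\max t$. We get $B^1\subseteq A$ and sets $Y_t$ with $(t,B^1|t)\Vdash\dot Y\cap\max t=Y_t$ for $t\in T(s,B^1)$. For $t\in T(s,B^1)$ and $l\in B^1_{|t|\bmod n}$ with $l>\max t$ let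
\[
Z_{t,l}=Y_{t^\frown l}\cap[\max t,l).
\]
The condition $(t^\frown l,B^1|(t^\frown l))\le(s,A)$ forces $\dot m(|t|-1)=\max t$ and $\dot m(|t|)=l$, so $|Z_{t,l}|\le2^{|t|-1}$.

\emph{Step 2: limits.} Apply Lemma~\ref{lem:fusion} to $(s,B^1)$ and the families of those $C\subseteq B^1|t$ such that the sets $Z_{t,l}$ converge in $2^\omega$ as $l\to\infty$ in $C_{|t|\bmod n}$. Condition (a) holds because subsequences of convergent sequences converge, and (b) holds by compactness. We get $B\subseteq B^1$ and, for $t\in T(s,B)$, a pointwise limit $Z_t$ of the sets $Z_{t,l}$ as $l\to\infty$ in $B_{|t|\bmod n}$. Every finite subset of $Z_t$ is contained in $Z_{t,l}$ for large $l$, so $|Z_t|\le2^{|t|-1}$. This is the only use of the bound $2^j$: it does not depend on $l$, so $Z_t$ is finite.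

\emph{Step 3: the scale.} Let $e_0=0$. For each $e$ only finitely many $t\in T(s,B)$ have $\max t<e$. So we can choose $e_{r+1}>e_r$ recursively such that for all $t\in T(s,B)$ with $\max t<e_r$:
\begin{itemize}
\item[(i)$_r$] $Z_t\subseteq e_{r+1}$;
\item[(ii)$_r$] $Z_{t,l}\cap e_r=Z_t\cap e_r$ for all $l\in B_{|t|\bmod n}$ with $l\ge e_{r+1}$.
\end{itemize}
Let $L_r=[e_r,e_{r+1})$.

\emph{Step 4: verification.} Let $G\ni(s,B)$ be generic, $j\ge|s|-1$, $t=m{\restriction}(j+1)$ and $l=m(j+1)$. By Lemma~\ref{lem:generic}(b), $t$ and $t^\frown l$ are in $T(s,B)$, and $G$ contains $(t^\frown l,B|(t^\frown l))$, which lies below $(t^\frown l,B^1|(t^\frown l))$. Hence $Y\cap[m(j),m(j+1))=Z_{t,l}$. Let $y\in Z_{t,l}$, and let $m(j)\in L_r$, $y\in L_p$, $l\in L_q$, so $r\le p\le q$. Suppose $y\notin N_L(\{m(j),l\})$; then $r+2\le p\le q-2$. We have $\max t<e_{r+1}\le e_{p+1}$, $l\ge e_q\ge e_{p+2}$ and $y<e_{p+1}$, so (ii)$_{p+1}$ gives $y\in Z_t$. Then (i)$_{r+1}$ gives $y<e_{r+2}\le e_p$, contradicting $y\in L_p$. Therefore $Y\setminus m(|s|-1)\subseteq N_L(\mathrm{ran}\,m)$.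
\end{proof}

\begin{lemma}[Tying]\label{lem:tie}
Let $G$ be $R_n$-generic over $V$, let $V^*\supseteq V[G]$ have the Laver property over $V[G]$, and let $x\in[\omega]^\omega\cap V^*$. There are $i<n$ and an interval partition $L\in V$ such that for every $y\in P(\omega)\cap V$,
\[
x\subseteq^*y\ \Longrightarrow\ m^i\subseteq^*N_L(y).
\]
\end{lemma}

\begin{proof}
Lemma~\ref{lem:capture} speaks about sparse sets in $V[G]$, while $x$ is an arbitrary set in $V^*$. We thin $x$ out and use the Laver property to cover the result by a sparse set in $V[G]$.

In $V^*$ take an infinite $x'\subseteq x\setminus m(0)$ with at most one point in each gap $[m(j),m(j+1))$. Let $f(j)$ be that point if it exists, and $0$ otherwise. Then $f$ is bounded by $j\mapsto m(j+1)$, a function in $V[G]$. Take $S\in V[G]$ with $|S(j)|\le2^j$ and $f(j)\in S(j)$, and let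
\[
Y=\bigcup_j\bigl(S(j)\cap[m(j),m(j+1))\bigr)\in V[G].
\]
Then $x'\subseteq Y$, and $Y$ has at most $2^j$ points in the $j$-th gap. Fix a name $\dot Y$ and a condition $p\in G$ with nonempty stem forcing this bound. By Lemma~\ref{lem:capture}, the conditions that force $\dot Y\subseteq^*N_L(\mathrm{ran}\,\dot m)$ for some $L\in V$ are dense below $p$. So there is $L\in V$ with
\[
x'\subseteq Y\subseteq^*N_L(\mathrm{ran}\,m)=N_L(m^0)\cup\dots\cup N_L(m^{n-1}).
\]
As the union is finite, $x\cap N_L(m^i)$ is infinite for some $i<n$. Let $y\in P(\omega)\cap V$ with $x\subseteq^*y$. Then $y\cap N_L(m^i)$ is infinite, so $m^i\cap N_L(y)$ is infinite by \eqref{eq:sym}. Since $N_L(y)\in V$, the dichotomy gives $m^i\subseteq^*N_L(y)$.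
\end{proof}

\begin{remark}\label{rem:hyp}
For interval partitions $L^1,\dots,L^d\in V$ the set $U=\bigcup_{c\le d}N_{L^c}(\mathrm{ran}\,m)$ is co-infinite. To see this, let $(s,A)$ be a condition, take any $w$ so large that the finite set $F=\bigcup_{c\le d}N_{L^c}(\{w\})$ lies above all entries of $s$, and remove from $A$ all elements $\le\max F$. The new condition forces $F\cap\mathrm{ran}\,\dot m=\emptyset$, hence $w\notin U$ by symmetry. Consequently Lemma~\ref{lem:capture} fails without a bound on the size of $\dot Y$ in the gaps, as $Y=\omega$ shows. And the proof of Lemma~\ref{lem:tie} needs a hypothesis on $V^*$: if $P(\omega)\cap V$ is countable in $V^*$, list the interval partitions of $V$ as $L^1,L^2,\dots$ and pick $w_1<w_2<\cdots$ with $w_d\notin\bigcup_{c\le d}N_{L^c}(\mathrm{ran}\,m)$. Then $x=\{w_d:d\ge1\}$ has finite intersection with $N_L(\mathrm{ran}\,m)$ for every $L\in V$.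
\end{remark}

\begin{proposition}\label{prop:nosep}
Let $G$ be $R_n$-generic over $V$, let $V^*\supseteq V[G]$ have the Laver property over $V[G]$, and let $n<k\le\omega$. Then no $x\in Q_k^{V^*}$ is separated over $V$.
\end{proposition}

\begin{proof}
Let $x\in Q_k^{V^*}$. For each of the $n+1$ coordinates $i\le n$, Lemma~\ref{lem:tie} applied to $x_i$ gives a color $\epsilon_i<n$ and an interval partition $L^i\in V$. There are $i<j\le n$ with $\epsilon_i=\epsilon_j=:\epsilon$. If $y\in Q_k^V$ and $x\le y$, then $m^\epsilon\subseteq^*N_{L^i}(y_i)$ and $m^\epsilon\subseteq^*N_{L^j}(y_j)$, so $N_{L^i}(y_i)\cap N_{L^j}(y_j)$ is infinite and $y\notin D^k_{i,j,L^i,L^j}$.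
\end{proof}

\section{The iteration}\label{sec:iteration}

Let $V$, $E$ and $(S_n)_{n\in E}$ be as in Theorem~\ref{thm:main}. For $\beta<\omega_2$ let $n(\beta)=n$ if $\beta\in S_n$, and $n(\beta)=1$ if $\beta\notin S^2_1$. Let $P=P_{\omega_2}$ be the CS iteration whose $\beta$-th iterand is $R_{n(\beta)}$ as defined in $V[G_\beta]$. We identify $P_\gamma$ with the set of conditions whose support is contained in $\gamma$, so that $G_\gamma=G\cap P_\gamma$ for the generic filter $G=G_{\omega_2}$. Write $V_\beta=V[G_\beta]$, $V^*=V_{\omega_2}$, and let $m_\alpha$ be the generic sequence added at stage $\alpha$, with color classes $m_\alpha^i$, $i<n(\alpha)$.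

\begin{lemma}\label{lem:iter}
\begin{itemize}
\item[(a)] $P$ is proper and has the $\aleph_2$-c.c., and $V_\beta\models\mathrm{CH}$ for $\beta<\omega_2$. In particular $\omega_1$ and $\omega_2$ are preserved.
\item[(b)] If $\delta\le\omega_2$ and $\mathrm{cf}(\delta)>\omega$, every real of $V_\delta$ lies in some $V_{\delta'}$ with $\delta'<\delta$. The same holds for elements of $Q_k$, $k\le\omega$, and for interval partitions.
\item[(c)] $\mathfrak c\le\omega_2$ in $V^*$.
\item[(d)] $V^*$ has the Laver property over $V_{\alpha+1}$ for every $\alpha<\omega_2$.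
\end{itemize}
\end{lemma}

\begin{proof}
(a) The iterands are proper by Lemma~\ref{lem:proper} and have size continuum. If $P_\eta$ forces CH for all $\eta<\beta$, then the iterands below $\beta$ have size $\aleph_1$, and for $\beta<\omega_2$ (F1) shows that $P_\beta$ forces CH. By induction all iterands have size $\aleph_1$, and (F1) applies to $P$.

(b) Let $\dot x$ be a $P_\delta$-name for a subset of $\omega$ and $p\in P_\delta$. Take a countable elementary submodel $M$ of a large $H(\chi)$ with $\dot x,p,P_\delta\in M$, and an $(M,P_\delta)$-generic $q\le p$. For each $j$ the dense set of conditions deciding ``$j\in\dot x$'' is in $M$, so below $q$ the value of $\dot x$ is computed from $G_\delta\cap M$. A condition in $M$ has a countable support that belongs to $M$ and is therefore contained in $M\cap\delta$. Let $\delta'=\sup\{\xi+1:\xi\in M\cap\delta\}$; then $\delta'<\delta$ since $\mathrm{cf}(\delta)>\omega$, and $G_\delta\cap M=G_{\delta'}\cap M\in V_{\delta'}$. So $q$ forces the value of $\dot x$ into $V_{\delta'}$. Elements of $Q_k$ and interval partitions are coded by reals.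

(c) By (a) and (b), the reals of $V^*$ are a union of $\aleph_2$ sets of size $\aleph_1$.

(d) By (F2), $V^*$ is an extension of $V_{\alpha+1}$ by a CS iteration of forcings $R_{n(\beta)}$; apply Lemmas~\ref{lem:proper}, \ref{lem:laver} and (F3).
\end{proof}

Part (b) is the reason why only stages of cofinality $\omega_1$ matter. It fails for $\mathrm{cf}(\delta)=\omega$: if $\beta_0<\beta_1<\cdots$ is cofinal in $\delta$, a real coding $\langle m_{\beta_j}:j<\omega\rangle$ lies in $V_\delta$ and in no earlier model, because $m_\beta\notin V_\beta$ (otherwise the set of every second element of $m^0_\beta$ would violate the dichotomy).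

Lemma~\ref{lem:generic}(c) concerns dense sets in the model $V_\alpha$, while the dense sets to be met are in $V^*$. The next lemma shows that at many stages $\alpha$ the trace of such a set on $V_\alpha$ is a dense set that belongs to $V_\alpha$. The functions $\delta_\beta$ are needed only for Theorem~\ref{thm:stat}.

\begin{lemma}[Reflection]\label{lem:reflect}
Let $1\le n<\omega$ and let $p\in P$ force that $\langle\dot D_\beta:\beta<\omega_2\rangle$ are open dense subsets of $Q_n$ and $\dot\delta_\beta:\dot D_\beta\to\omega_2$. There is a club $C\subseteq\omega_2$ in $V$ such that for $\alpha\in C\cap S^2_1$, $p$ forces for all $\beta<\alpha$: the set $\dot D_\beta\cap V_\alpha$ belongs to $V_\alpha$ and is open dense in $Q_n^{V_\alpha}$, and $\dot\delta_\beta$ maps it into $\alpha$.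
\end{lemma}

\begin{proof}
Since $V_\eta\models\mathrm{CH}$, for $\eta<\omega_2$ there are $P_\eta$-names $\tau_{\eta,\zeta}$, $\zeta<\omega_1$, forced to enumerate $Q_n^{V_\eta}$. For $\beta,\eta<\omega_2$ and $\zeta<\omega_1$ choose a maximal antichain $\mathcal A_{\beta,\eta,\zeta}$ below $p$ of conditions deciding ``$\tau_{\eta,\zeta}\in\dot D_\beta$'', and a name $\sigma_{\beta,\eta,\zeta}$ such that $p$ forces $\sigma_{\beta,\eta,\zeta}\in\dot D_\beta$ and $\sigma_{\beta,\eta,\zeta}\le\tau_{\eta,\zeta}$. There is $\gamma=\gamma(\beta,\eta,\zeta)<\omega_2$ such that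
\begin{itemize}
\item $\mathcal A_{\beta,\eta,\zeta}\subseteq P_\gamma$, since the antichain has at most $\aleph_1$ members, each with countable support;
\item $p\Vdash\sigma_{\beta,\eta,\zeta}\in V_\gamma$, and $p$ forces $\dot\delta_\beta(\tau_{\eta,\zeta})<\gamma$ if $\tau_{\eta,\zeta}\in\dot D_\beta$. Here the least stage at which the value of $\sigma_{\beta,\eta,\zeta}$ appears, which exists by Lemma~\ref{lem:iter}(b), and the value of $\dot\delta_\beta$ are ordinals below $\omega_2$; by the $\aleph_2$-c.c.\ each has at most $\aleph_1$ possible values.
\end{itemize}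
Let $g(\xi)=\sup\{\gamma(\beta,\eta,\zeta):\beta,\eta\le\xi,\ \zeta<\omega_1\}<\omega_2$, and let $C$ be the club of ordinals closed under $g$.

Let $\alpha\in C\cap S^2_1$, $\beta<\alpha$ and $p\in G$. By Lemma~\ref{lem:iter}(b), every element of $Q_n^{V_\alpha}$ is the value of some $\tau_{\eta,\zeta}$ with $\eta<\alpha$, and $\gamma(\beta,\eta,\zeta)<\alpha$. The unique element of $\mathcal A_{\beta,\eta,\zeta}\cap G$ lies in $G_\alpha$, and the value of $\tau_{\eta,\zeta}$ is in $D_\beta$ iff this element forces $\tau_{\eta,\zeta}\in\dot D_\beta$. This defines $D_\beta\cap V_\alpha$ from $G_\alpha$ and objects in $V$, so $D_\beta\cap V_\alpha\in V_\alpha$. It is open in $Q_n^{V_\alpha}$ because $D_\beta$ is open. It is dense because the value of $\sigma_{\beta,\eta,\zeta}$ is in $D_\beta\cap V_\alpha$ and below the value of $\tau_{\eta,\zeta}$. Finally $\delta_\beta$ takes a value below $\gamma(\beta,\eta,\zeta)<\alpha$ at the value of $\tau_{\eta,\zeta}$.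
\end{proof}

We now need a stage in $C$ at which the iterand is $R_n$. This is where the stationarity of $S_n$ is used.

\begin{lemma}\label{lem:hit}
In $V^*$ let $n\in E$, let $\langle D_\beta:\beta<\omega_2\rangle$ be open dense subsets of $Q_n$, let $\delta_\beta:D_\beta\to\omega_2$, $A\in Q_n$ and $\gamma<\omega_2$. There is $\alpha\in S_n$, $\alpha>\gamma$, such that $z=(m^i_\alpha)_{i<n}$ satisfies $z\le A$, and for every $\beta<\alpha$ there is $B\in D_\beta$ with $z\le B$ and $\delta_\beta(B)<\alpha$. In particular $z\in D_\beta$ for all $\beta<\alpha$.
\end{lemma}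

\begin{proof}
Fix names for the two sequences and $p\in G$ forcing the hypothesis of Lemma~\ref{lem:reflect}; let $C$ be the club given there. By Lemma~\ref{lem:iter}(b), $A\in V_{\gamma_0}$ for some $\gamma_0<\omega_2$; fix a $P_{\gamma_0}$-name $\dot A$ for $A$ that is forced by every condition to be in $Q_n$. Given $p'\le p$, pick $\alpha\in S_n\cap C$ above $\gamma$, $\gamma_0$ and the support of $p'$, and let $q$ be $p'$ with the $\alpha$-th coordinate set to $(\emptyset,\dot A)$. As $n(\alpha)=n$, $q$ is a condition, and $q\le p'$. So conditions $q$ of this form are dense below $p$, and one of them, with some $\alpha$, is in $G$. Then $(\emptyset,A)$ is in the $R_n$-generic filter over $V_\alpha$ added at stage $\alpha$, and $z\le A$ by Lemma~\ref{lem:generic}(a). For $\beta<\alpha$ the set $D_\beta\cap V_\alpha$ is an open dense subset of $Q_n^{V_\alpha}$ in $V_\alpha$, so Lemma~\ref{lem:generic}(c) over $V_\alpha$ gives $B\in D_\beta\cap V_\alpha$ with $z\le B$, and $\delta_\beta(B)<\alpha$ by Lemma~\ref{lem:reflect}.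
\end{proof}

\section{The club added by $Q_k$}\label{sec:club}

To bound $\mathfrak h_k$ from above we do not write down $\aleph_1$ dense sets. We force with $Q_k$ over $V^*$ and ask at which stages the generic filter $W$ has met the sets $D^k_{i,j,L,L'}$. If no new $\omega_1$-sequences are added, then for club many $\alpha$ the filter has met, by points of $V_\alpha$, all these sets with parameters from earlier stages; at cofinality $\omega_1$ this yields a separated point.

\begin{proposition}\label{prop:club}
Let $1\le k\le\omega$, suppose that $Q_k$ adds no new $\omega_1$-sequences over $V^*$, and let $W$ be $Q_k$-generic over $V^*$. In $V^*[W]$ there is a club $C_W\subseteq\omega_2$ with $C_W\cap S_n=\emptyset$ for all $n\in E$ with $n<k$.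
\end{proposition}

\begin{proof}
For $\beta<\omega_2$ let $\mathcal D_\beta$ be the collection of the sets $D^k_{i,j,L,L'}$, computed in $V^*$, with $i<j<k$ and $L,L'\in V_\beta$. By CH in $V_\beta$ we have $|\mathcal D_\beta|\le\omega_1$, and the members of $\mathcal D_\beta$ are dense by Lemma~\ref{lem:Ddense}. Each $D\in\mathcal D_\beta$ meets $W$ in a point that lies in some $V_\gamma$, $\gamma<\omega_2$, by Lemma~\ref{lem:iter}(b). Since $\omega_2$ is regular in $V^*[W]$ by Lemma~\ref{lem:Qk}(e), one $\gamma$ works for all $D\in\mathcal D_\beta$. In $V^*[W]$ let $\rho(\beta)$ be the least $\gamma<\omega_2$ such that $W\cap D\cap V_\gamma\ne\emptyset$ for all $D\in\mathcal D_\beta$, and let $C_W$ be the club of ordinals closed under $\rho$.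

Let $\alpha\in C_W\cap S_n$ with $n\in E$. As $\mathrm{cf}(\alpha)=\omega_1$ in $V$, Lemma~\ref{lem:iter}(b) shows that any two interval partitions in $V_\alpha$ lie in some $V_\beta$, $\beta<\alpha$; so $\mathcal D_\alpha=\bigcup_{\beta<\alpha}\mathcal D_\beta$. Since $\alpha$ is closed under $\rho$, for each $D\in\mathcal D_\alpha$ we can pick $y_D\in W\cap D\cap V_\alpha$. By Lemma~\ref{lem:Qk}(e) there is $x\in W$ with $x\le y_D$ for all $D\in\mathcal D_\alpha$. This $x\in Q_k^{V^*}$ is separated over $V_\alpha$. Now $V_{\alpha+1}$ is an $R_n$-generic extension of $V_\alpha$, and $V^*$ has the Laver property over $V_{\alpha+1}$ by Lemma~\ref{lem:iter}(d). Proposition~\ref{prop:nosep}, with $V_\alpha$ as ground model, gives $k\le n$.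
\end{proof}

\section{Proofs of the theorems}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
$P$ is proper with the $\aleph_2$-c.c.\ by Lemma~\ref{lem:iter}(a). We work in $V^*$.

(A) Let $n\in E$, let $D_\xi$ $(\xi<\omega_1)$ be open dense in $Q_n$, and let $A\in Q_n$. Put $D_\beta=Q_n$ for $\omega_1\le\beta<\omega_2$, let every $\delta_\beta$ be constantly $0$, and let $\gamma=\omega_1$. Lemma~\ref{lem:hit} gives $z\le A$ in $\bigcap_{\xi<\omega_1}D_\xi$. So $\mathfrak h_n\ge\omega_2$. By \eqref{eq:chain} and Lemma~\ref{lem:iter}(c),
\[
\omega_2\le\mathfrak h_n\le\mathfrak h_k\le\mathfrak h\le\mathfrak c\le\omega_2\qquad(1\le k\le n).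
\]
This proves (A), and $\mathfrak c=\omega_2$ because $E\ne\emptyset$.

(B) Let $k\le\omega$ with $k>n$ for all $n\in E$. We have $\mathfrak h_k\ge\omega_1$. Suppose $\mathfrak h_k\ge\omega_2$. By Lemma~\ref{lem:Qk}(d), $Q_k$ adds no new $\omega_1$-sequences. Let $W$ be $Q_k$-generic over $V^*$. By Proposition~\ref{prop:club} the club $C_W$ is disjoint from every $S_n$, $n\in E$, and hence from $S^2_1$; this is where we use that the sets $S_n$ cover $S^2_1$. In $V^*[W]$ let $\alpha$ be the supremum of the first $\omega_1$ elements of $C_W$. Since $\omega_1$ and $\omega_2$ are regular there, $\alpha<\omega_2$, $\alpha\in C_W$, and $\alpha$ has cofinality $\omega_1$ in $V^*[W]$. In $V$, the limit ordinal $\alpha<\omega_2$ has cofinality $\omega$ or $\omega_1$, and a countable cofinal set in $V$ would remain one in $V^*[W]$. So $\alpha\in S^2_1$, a contradiction.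
\end{proof}

For $k=\omega$ each set $D^\omega_{i,j,L,L'}$ depends on two coordinates only, which may seem to conflict with the observation in the introduction. It does not: these sets serve to define the club $C_W$, and excluding a point $\alpha\in S_n$ from $C_W$ uses the coordinates $0,\dots,n$. When $E$ is infinite, excluding all of $S^2_1$ uses all coordinates.

\begin{proof}[Proof of Theorem~\ref{thm:stat}]
Work over $V^*$. The set $S_n$ is stationary in $V^*$ by the $\aleph_2$-c.c. Since $k\le n'\in E$, Theorem~\ref{thm:main}(A) gives $\mathfrak h_k=\omega_2$, so $Q_k$ adds no new $\omega_1$-sequences, and $\omega_2$ remains regular, by Lemma~\ref{lem:Qk}(d),(e).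

If $n<k$, then by Proposition~\ref{prop:club} every $Q_k$-generic extension of $V^*$ contains a club disjoint from $S_n$.

Let $k\le n$. In $V^*$ let $\dot C^*$ be a $Q_k$-name forced to be a club subset of $\omega_2$, and let $A\in Q_k$. It suffices to find a condition below $A$ and $\alpha\in S_n$ such that the condition forces $\alpha\in\dot C^*$. For $\beta<\omega_2$ let $D_\beta$ be the set of $x\in Q_n$ for which there is $\delta>\beta$ with $x{\restriction}k\Vdash\delta\in\dot C^*$, and let $\delta_\beta(x)$ be the least such $\delta$. The set $D_\beta$ is open, and it is dense because $x{\restriction}k$ can be extended to decide the least element of $\dot C^*$ above $\beta$. Extend $A$ to $\bar A\in Q_n$ by coordinates equal to $\omega$, and let $\alpha\in S_n$ and $z\le\bar A$ be given by Lemma~\ref{lem:hit}. For each $\beta<\alpha$ there is $B\in D_\beta$ with $z\le B$ and $\beta<\delta_\beta(B)<\alpha$, and $z{\restriction}k\le B{\restriction}k$ forces $\delta_\beta(B)\in\dot C^*$. So $z{\restriction}k\le A$ forces that $\dot C^*\cap\alpha$ is unbounded in $\alpha$, and hence that $\alpha\in\dot C^*$.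
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:patterns}]
A pattern is determined by the set of $k$ with $\mathfrak h_k=\omega_2$, which is an initial segment of $1<2<\dots<\omega$. There are four cases.

\emph{The set is empty.} Add $\omega_2$ Cohen reals to a model of CH. Then $\mathfrak c=\omega_2$ and $\mathfrak h\le\mathfrak s\le\mathrm{non}(\mathcal M)=\omega_1$. Here $\mathfrak s$ is the least size of a family of subsets of $\omega$ such that every infinite set is split into two infinite parts by one of them, and $\mathrm{non}(\mathcal M)$ is the least size of a nonmeager set of reals; the two inequalities are theorems of ZFC. By \eqref{eq:chain} all $\mathfrak h_k$ equal $\omega_1$.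

\emph{The set is $\{1,\dots,N\}$ with $1\le N<\omega$.} Use Theorem~\ref{thm:main} with $E=\{N\}$ and $S_N=S^2_1$.

\emph{The set is $\{1,2,3,\dots\}$.} Use Theorem~\ref{thm:main} with $E=\{1,2,3,\dots\}$.

\emph{The set is $\{1,2,3,\dots\}\cup\{\omega\}$.} Take a model of $\mathrm{MA}+\mathfrak c=\omega_2$. There $\mathfrak t=\omega_2$, where $\mathfrak t$ is the least length of a $\subseteq^*$-descending sequence of infinite sets with no infinite set almost contained in all its terms. So descending sequences in $Q_\omega$ of length $<\omega_2$ have lower bounds, found coordinatewise. Given open dense sets $D_\xi$ $(\xi<\omega_1)$ and a condition $a$, build a descending sequence $\langle x^\xi:\xi<\omega_1\rangle$ below $a$ with $x^\xi\in D_\xi$, taking lower bounds at limit steps; a lower bound of the whole sequence is in $\bigcap_\xi D_\xi$. Hence $\omega_2\le\mathfrak h_\omega\le\mathfrak h_k\le\mathfrak c=\omega_2$ for all $k$.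
\end{proof}

\begin{thebibliography}{9}

\bibitem{Ab} Abraham, \emph{Proper Forcing}, in: Handbook of Set Theory.

\bibitem{BDH} Bohuslav Balcar, Michal Doucha, Michael Hru\v{s}\'ak, \emph{Base Tree Property}, arXiv:1211.3350 (2012).

\bibitem{BJ} Bartoszy\'nski and Judah, \emph{Set Theory}.

\bibitem{Sh} Shelah, \emph{Proper and Improper Forcing}.

\end{thebibliography}
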